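\title{Pairwise intersecting cliques in decompositions of complete geometric graphs}

\begin{abstract}
Take $n$ points in the plane, no three collinear, join every two of them by a
segment, and partition the segments into complete subgraphs. We prove that at
most $n^2/9+4n-2$ of these subgraphs can pairwise share a vertex or cross, which
settles a conjecture of Huemer, Lara, and Rubio-Montiel; a finer count gives
$n^2/9+13n/6+4$ for $n\ge2$. The constant $1/9$ is sharp, and a positive linear
term is necessary. The proof finds, by a degree argument, three lines that meet
the convex hull of every subgraph in the family and split the points into six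
cyclically arranged classes, each opposite pair carrying a third of the mass. A
weight on the edges defined by these lines then gives the bound.
\end{abstract}

\section{Introduction}

Let $V$ be a set of $n$ points in the plane in \emph{general position}, that is,
with no three on a line. The \emph{complete geometric graph} $\mathsf K_n$ on $V$
has the points of $V$ as vertices and the segments between them as edges. A
\emph{decomposition} of a graph $G$ is a pair $[G,\mathcal P]$, where
$\mathcal P$ is a set of nonempty induced subgraphs of $G$ and every edge of $G$
lies in exactly one of them. An induced subgraph of $\mathsf K_n$ is the complete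
geometric graph on a subset of $V$. We call a nonempty subset $K\subseteq V$, or
the graph on it, a \emph{clique}; single vertices and single edges are allowed.
A decomposition $[\mathsf K_n,\mathcal P]$ is thus a set of cliques whose edge
sets partition the edges of $\mathsf K_n$.

Two cliques \emph{meet} if they have a common vertex or if an edge of one
crosses an edge of the other. The \emph{clique index}
$\omega'([\mathsf K_n,\mathcal P])$ is the largest size of a set
$\mathcal W\subseteq\mathcal P$ whose members pairwise meet. Let $M(n)$ be the
maximum of $\omega'([\mathsf K_n,\mathcal P])$ over all sets of $n$ points in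
general position and all decompositions.

The two extreme decompositions give a small index. If $\mathcal P=\{V\}$, the
index is $1$. If $\mathcal P$ consists of all single edges, it is at most $n$,
because at most $n$ segments spanned by $V$ can pairwise meet
(Lemma~\ref{lem:book}). A family of quadratic size must therefore consist mostly
of cliques with at least three vertices. Each of these uses at least three
edges, so $M(n)\le\frac13\binom n2+n+1$, about $n^2/6$. This count ignores the
geometry. Triangles that pairwise meet should all reach across the middle of the
point set, and an edge between two nearby points contributes little to that, so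
one expects a fixed fraction of the edges to be wasted. For points in convex
position there is a natural way to waste a third of them: cut the cyclic order
into three blocks of $n/3$ points and use only triangles with one vertex in each
block. There are $3(n/3)^2$ edges between blocks, enough for $n^2/9$ triangles.
The conjecture posed in \cite{HLR} is that this is the right order:
$\omega'([\mathsf K_n,\mathcal P])\le n^2/9+\Theta(n)$, that is, there is a
constant $C$ with $M(n)\le n^2/9+Cn$ for all $n$.

We prove the conjecture with $C=4$. If two cliques meet, then their convex hulls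
intersect, and this is all that the proof uses. The condition on hulls is
weaker, since it allows one clique to be nested inside another.

\begin{theorem}\label{thm:upper}
Let $V$ be a set of $n\ge1$ points in general position, let
$[\mathsf K_n,\mathcal P]$ be a decomposition of the complete geometric graph on
$V$, and let $\mathcal W\subseteq\mathcal P$ be a set of cliques whose convex
hulls pairwise intersect. Then
\[
|\mathcal W|\le\frac{n^2}{9}+4n-2,\qquad\text{and}\qquad
|\mathcal W|\le\frac{n^2}{9}+\frac{13}{6}n+4\quad\text{if } n\ge2 .
\]
In particular, both bounds hold for $\omega'([\mathsf K_n,\mathcal P])$.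
\end{theorem}

\begin{theorem}\label{thm:lower}
\begin{enumerate}
\item[(a)] For every $n$ and every set of $n$ points in convex position there is
a decomposition with
$\omega'([\mathsf K_n,\mathcal P])\ge
\lfloor\frac n3\rfloor\lfloor\frac{n+1}3\rfloor\ge\frac{n^2-2n}9$.
\item[(b)] If $n\equiv15\pmod{18}$, then $M(n)\ge\frac{n^2}9+\frac n3$.
\end{enumerate}
\end{theorem}

Thus $\frac{n^2-2n}9\le M(n)\le\frac{n^2}9+\frac{13}6n+4$ for $n\ge2$, so the
constant $\frac19$ is sharp, and by (b) a positive linear correction term cannot
be avoided.

Section~\ref{sec:lower} gives the two constructions. The upper bound is a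
weighting argument: we put nonnegative weights on the edges so that every member
of $\mathcal W$ with at least three vertices collects weight at least $1$, with
few exceptions, while the total weight is at most $n^2/9$. The weights come from
lines that meet all the hulls. One such line gives $n^2/8$
(Section~\ref{sec:lines}). Three give $n^2/9$, provided they cut the points in a
balanced way (Section~\ref{sec:weight}). The existence of three balanced lines is
the topological core of the proof (Section~\ref{sec:degree}), and
Section~\ref{sec:count} puts the count together.

\section{Constructions in convex position}\label{sec:lower}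

A set of edge-disjoint cliques becomes a decomposition when all remaining edges
are added as single edges. So it suffices to find many edge-disjoint cliques
that pairwise meet. For points in convex position, meeting depends only on the
cyclic order.

\begin{lemma}\label{lem:arc}
Let $V$ be in convex position, and let $X,Y\subseteq V$ be cliques with at least
two vertices each that do not meet. Then $Y$ lies in one open arc of the cyclic
order between two cyclically consecutive points of $X$.
\end{lemma}

\begin{proof}
The sets $X$ and $Y$ are disjoint. Take $y\in Y$ and let $x\ne x'$ be the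
consecutive points of $X$ that bound the open arc containing $y$. If some
$y'\in Y$ lay outside this arc, then $x,y,x',y'$ would be four distinct points in
this cyclic order. They form a convex quadrilateral whose diagonals $xx'$ and
$yy'$ cross, so $X$ and $Y$ would meet.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}(a)]
Cut the cyclic order into consecutive blocks $A=\{a_i\}$, $B=\{b_j\}$,
$C=\{c_l\}$ of sizes
$x=\lfloor\frac n3\rfloor\le y=\lfloor\frac{n+1}3\rfloor\le
z=\lfloor\frac{n+2}3\rfloor$, indexed from $0$. Take the $xy$ triangles
$a_ib_jc_l$ with $0\le i<x$, $0\le j<y$ and $l\equiv i+j\pmod z$. They are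
edge-disjoint: an edge $a_ib_j$ determines $l$; an edge $a_ic_l$ determines $j$
modulo $z$, hence $j$ itself because $y\le z$; and an edge $b_jc_l$ determines
$i$ because $x\le z$. They pairwise meet: an open arc between consecutive
vertices of such a triangle, say from $a_i$ to $b_j$, contains no point of the
third block, so it cannot contain another such triangle, and
Lemma~\ref{lem:arc} applies. For $n\equiv0,1,2\pmod3$ the number $xy$ equals
$\frac{n^2}9$, $\frac{(n-1)^2}9$, $\frac{n^2-n-2}9$, respectively. Each is at
least $\frac{n^2-2n}9$; in the last case this uses $n\ge2$.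
\end{proof}

The second construction is rotationally symmetric. Let $n$ be odd and let
$V=\mathbb Z_n$ be the vertex set of a regular $n$-gon. The \emph{length} of an
edge is the cyclic distance of its ends; each length $1,\dots,\frac{n-1}2$
occurs on exactly $n$ edges. The \emph{gaps} of a clique with at least two
vertices are the numbers of steps from each vertex to the next one in the cyclic
order, so they add up to $n$.

\begin{lemma}\label{lem:gap}
Any two cliques with at least two vertices and all gaps at most $\frac{n+1}2$
meet.
\end{lemma}

\begin{proof}
If $X$ and $Y$ did not meet, Lemma~\ref{lem:arc} would place $Y$ among at most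
$\frac{n+1}2-1=\frac{n-1}2$ consecutive points. The first and the last of these
are at most $\frac{n-3}2$ steps apart, so the gap of $Y$ that goes around the
other way is at least $n-\frac{n-3}2=\frac{n+3}2$, a contradiction.
\end{proof}

Let $a,b,c<n/2$ be distinct with $a+b+c=n$. The $n$ triangles
$\{j,j+a,j+a+b\}$, $j\in\mathbb Z_n$, have gaps $a,b,c$, and they use every edge
of each of the lengths $a,b,c$ exactly once. So we look for many disjoint triples
of lengths with sum $n$. The lengths used have mean $n/3$, and an interval of
lengths that ends near $n/2$ and has this mean begins near $n/6$. It holds about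
$n/3$ lengths, hence $n/9$ triples and $n^2/9$ triangles. The linear gain comes
from the longest length $\frac{n-1}2$. Its edges have gaps $\frac{n-1}2$ and
$\frac{n+1}2$, so they may serve as members on their own, and this one length
yields $n$ members. An interval ending at $\frac{n-3}2$ with mean $\frac n3$
holds $\frac n3-2$ lengths, so the target is
$n(\frac n9-\frac23)+n=\frac{n^2}9+\frac n3$. For $n=15$ it is reached by the $15$
triangles with gaps $4,5,6$ and the $15$ edges of length $7$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}(b)]
Write $n=18k+15$, so $\frac{n-3}2=9k+6$. For $0\le i\le2k$ put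
\[
(\varphi(i),\psi(i))=
\begin{cases}
(i+k,\;2k-2i), & 0\le i\le k,\\
(i-k-1,\;4k+1-2i), & k<i\le2k.
\end{cases}
\]
Both maps are permutations of $\{0,\dots,2k\}$: $\varphi$ takes the values
$k,\dots,2k$ and then $0,\dots,k-1$, while $\psi$ takes the even values
$2k,\dots,0$ and then the odd values $2k-1,\dots,1$. In both cases
$i+\varphi(i)+\psi(i)=3k$. Hence the $2k+1$ triples
\[
(a,b,c)=\bigl(3k+4+i,\;5k+5+\varphi(i),\;7k+6+\psi(i)\bigr)
\]
partition $\{3k+4,\dots,9k+6\}$, and each has sum $15k+15+3k=n$. (For $n=33$
they are $(7,11,15)$, $(8,12,13)$, $(9,10,14)$.) Take the $n$ triangles of each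
triple and the $n$ single edges of length $\frac{n-1}2=9k+7$. These cliques are
edge-disjoint, they pairwise meet by Lemma~\ref{lem:gap}, and their number is
$n(2k+2)=\frac{n(n+3)}9$.
\end{proof}

\section{Lines that meet all hulls}\label{sec:lines}

From now on $V$, $\mathcal P$ and $\mathcal W\ne\emptyset$ are as in
Theorem~\ref{thm:upper}, and $H_K$ is the convex hull of $K\in\mathcal W$.
Distinct members of $\mathcal W$ have no common edge. We first bound the members
that a weighting will not control. Part (ii) of the next lemma is classical.

\begin{lemma}\label{lem:book}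
\begin{enumerate}
\item[(i)] At most one member of $\mathcal W$ is a single vertex.
\item[(ii)] At most $n$ members of $\mathcal W$ are single edges.
\item[(iii)] Let $v\in V$. If $t_v$ members with at least three vertices and
$e_v$ single edges of $\mathcal W$ contain $v$, then $2t_v+e_v\le n-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Two distinct points are disjoint hulls.

(ii) Mark a single edge $vu\in\mathcal W$ at its end $v$ if no single edge
$vw\in\mathcal W$ has $w$ strictly to the left of the directed line $v\to u$.
Two edges $vu$ and $vu'$ are not both marked at $v$: as $v,u,u'$ are not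
collinear, either $u'$ is to the left of $v\to u$ or $u$ is to the left of
$v\to u'$. So there are at most $n$ marks, and it remains to see that every
single edge $uv\in\mathcal W$ has one. Otherwise there are single edges
$uw,vz\in\mathcal W$ with $w$ to the left of $u\to v$ and $z$ to the left of
$v\to u$. These two segments lie in opposite closed half-planes of the line
through $u$ and $v$, and they meet that line only in $u$ and only in $v$,
respectively. So they are disjoint, a contradiction.

(iii) A member through $v$ with at least three vertices uses at least two of the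
$n-1$ edges at $v$, and a single edge through $v$ uses one.
\end{proof}

The hulls need not have a common point, as the three sides of a triangle show.
Their projections to a line do: pairwise intersecting compact intervals all
contain the points between the largest left end and the smallest right end. So
in every direction some line meets all hulls. We need these lines to vary
continuously and to return to themselves after a half turn. Let
$u_\theta=(\cos\theta,\sin\theta)$.

\begin{lemma}\label{lem:family}
There is a continuous function $r\colon\mathbb R\to\mathbb R$ with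
$r(\theta+\pi)=-r(\theta)$ such that, for every $\theta$, the line
$\ell_\theta=\{x:\langle x,u_\theta\rangle=r(\theta)\}$ meets every hull $H_K$,
$K\in\mathcal W$.
\end{lemma}

\begin{proof}
Put
\[
\alpha(\theta)=\max_{K\in\mathcal W}\,\min_{v\in K}\,\langle v,u_\theta\rangle,
\qquad
\beta(\theta)=\min_{K\in\mathcal W}\,\max_{v\in K}\,\langle v,u_\theta\rangle .
\]
Both are continuous, being built from finitely many continuous functions by
maxima and minima. For $K,K'\in\mathcal W$ and $x\in H_K\cap H_{K'}$ we have
$\min_{v\in K}\langle v,u_\theta\rangle\le\langle x,u_\theta\rangle\le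
\max_{v\in K'}\langle v,u_\theta\rangle$, so $\alpha\le\beta$. Let
$r=(\alpha+\beta)/2$. For every $K$, the value $r(\theta)$ lies between the
minimum and the maximum of $\langle\cdot,u_\theta\rangle$ on the convex set
$H_K$, so $\ell_\theta$ meets $H_K$. Since $u_{\theta+\pi}=-u_\theta$, we have
$\alpha(\theta+\pi)=-\beta(\theta)$ and $\beta(\theta+\pi)=-\alpha(\theta)$,
hence $r(\theta+\pi)=-r(\theta)$.
\end{proof}

The midpoint is chosen for the last property, which says that
$\ell_{\theta+\pi}$ is $\ell_\theta$ with its two sides exchanged. With
$f_\theta(x)=\langle x,u_\theta\rangle-r(\theta)$ it reads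
$f_{\theta+\pi}=-f_\theta$.

One line $\ell=\ell_\theta$ already improves the bound $n^2/6$. Give weight
$\frac12$ to each edge whose ends lie strictly on opposite sides of $\ell$; the
total weight is at most $\frac12\cdot\frac{n^2}4$. Let $K\in\mathcal W$ have
$k\ge3$ vertices, none on $\ell$. Since $\ell$ meets $H_K$, both sides contain
vertices of $K$, say $a$ and $k-a$, and $a(k-a)\ge k-1\ge2$ edges of $K$ have
weight $\frac12$. So there are at most $n^2/8$ such members. At most two points
of $V$ lie on $\ell$, and Lemma~\ref{lem:book} bounds the remaining members by
$(n-1)+n+1$. Hence $|\mathcal W|\le n^2/8+2n$.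

\section{A weight from three lines}\label{sec:weight}

Let $\ell_1,\ell_2,\ell_3$ be lines that meet all hulls. For points $u,v$ off
the lines, let $d(uv)\in\{0,1,2,3\}$ be the number of lines $\ell_i$ that
separate $u$ from $v$. If a triangle of $\mathcal W$ has no vertex on the lines,
each line separates exactly two of its edges, so the three values of $d$ add up
to $6$. The weight $d/6$ is the average of three one-line weights and again
leads to $n^2/8$. But every triangle has three edges, so the values $d-1$ add up
to $3$, and we may use instead
\[
w(uv)=\tfrac13\max\bigl(0,\,d(uv)-1\bigr).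
\]
Compared with $d/6$, this weight is smaller for $d=1$, equal for $d=2$, and
larger for $d=3$. It is an improvement when few pairs are separated by all three
lines.

\begin{example}\label{ex:hexagon}
Let $V=\mathbb Z_6$ be the vertices of a regular hexagon with center $O$. How
many edge-disjoint cliques with at least three vertices can contain $O$ in their
hulls? Let $\ell_1,\ell_2,\ell_3$ be the lines through the midpoints of opposite
sides. They pass through $O$, each of the six sectors holds one vertex, and $d$
is the cyclic distance in $\mathbb Z_6$. There are six sides with $d=1$, six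
short diagonals with $d=2$, and three long diagonals with $d=3$. Counting edges
gives the bound $15/3=5$, the weight $d/6$ gives $(6+12+9)/6=9/2=n^2/8$, and $w$
gives $6\cdot\frac13+3\cdot\frac23=4=n^2/9$. The triangles of
Theorem~\ref{thm:lower}(a) for the blocks $\{0,1\},\{2,3\},\{4,5\}$ are
$024$, $035$, $125$, $134$. All contain $O$; the first has weight
$\frac13+\frac13+\frac13$ and the others have weight $\frac23+\frac13+0$.
Together they use every edge of positive weight.
\end{example}

The computation for triangles extends to all larger cliques.

\begin{lemma}\label{lem:clique}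
Let $K\in\mathcal W$ have no vertex on $\ell_1\cup\ell_2\cup\ell_3$. If $K$ has
at least three vertices, then the weights $w$ of its edges add up to at least
$1$. If $K$ is a single edge, its weight is $\frac23$.
\end{lemma}

\begin{proof}
Each $\ell_i$ meets $H_K$ and contains no vertex of $K$, so $K$ has vertices on
both sides of $\ell_i$. If $K$ is a single edge, then $d=3$ and $w=\frac23$. Let
$|K|\ge3$. Choose two vertices separated by $\ell_1$. If they lie on one side of
$\ell_2$, add a vertex from the other side. If the chosen vertices lie on one
side of $\ell_3$, add a vertex from the other side. If only two vertices have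
been chosen, add any third one. This gives $L\subseteq K$ with $k\in\{3,4\}$
vertices and with vertices on both sides of each line. Each line separates at
least $k-1$ edges of $L$, so, summing over the edges $e$ of $L$,
\[
3\sum_e w(e)\ge\sum_e\bigl(d(e)-1\bigr)\ge3(k-1)-\binom k2=3
\]
for $k=3$ and for $k=4$. The other edges of $K$ have nonnegative weight.
\end{proof}

Single edges fall short of weight $1$, which is why
Lemma~\ref{lem:book}(ii) is needed.

We turn to the total weight. Take $\ell_i=\ell_{\theta_i}$ with
$\theta_1\le\theta_2\le\theta_3\le\theta_1+\pi$. The \emph{pattern} of a point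
$x$ off the lines is the vector in $\{+,-\}^3$ of the signs of
$f_{\theta_1}(x),f_{\theta_2}(x),f_{\theta_3}(x)$, and $d(uv)$ is the number of
coordinates in which the patterns of $u$ and $v$ differ. We call ${+}{-}{+}$ and
${-}{+}{-}$ the \emph{alternating} patterns and index the other six by
$\mathbb Z_6$:
\[
\tau_0={+}{+}{+},\quad\tau_1={-}{+}{+},\quad\tau_2={-}{-}{+},\quad
\tau_3={-}{-}{-},\quad\tau_4={+}{-}{-},\quad\tau_5={+}{+}{-}.
\]
The steps $\tau_0\to\tau_1\to\dots\to\tau_5\to\tau_0$ flip the coordinates
$1,2,3,1,2,3$ in turn. Up to three consecutive steps flip distinct coordinates,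
so $\tau_i$ and $\tau_j$ differ in as many coordinates as the cyclic distance of
$i$ and $j$ in $\mathbb Z_6$, as in the hexagon. See Figure~\ref{fig:regions}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!25] (-0.866,0.5)--(0.866,0.5)--(0,-1)--cycle;
\draw (-2.9,0.5)--(2.9,0.5) node[right]{$\ell_2$};
\draw (0.924,-2.6)--(-1.733,2.002) node[above]{$\ell_1$};
\draw (-0.924,-2.6)--(1.733,2.002) node[above]{$\ell_3$};
\node at (0,0.12) {\small ${+}{-}{+}$};
\node[align=center] at (0,1.4) {\small $\tau_0$\\ \small ${+}{+}{+}$};
\node[align=center] at (-2.3,1.15) {\small $\tau_1$\\ \small ${-}{+}{+}$};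
\node[align=center] at (-1.7,-0.8) {\small $\tau_2$\\ \small ${-}{-}{+}$};
\node[align=center] at (0,-2.2) {\small $\tau_3$\\ \small ${-}{-}{-}$};
\node[align=center] at (1.7,-0.8) {\small $\tau_4$\\ \small ${+}{-}{-}$};
\node[align=center] at (2.3,1.15) {\small $\tau_5$\\ \small ${+}{+}{-}$};
\end{tikzpicture}
\caption{Three lines with normal directions $30^\circ$, $90^\circ$, $150^\circ$.
Each region is labeled by its sides with respect to $\ell_1,\ell_2,\ell_3$. The
six unbounded regions carry $\tau_0,\dots,\tau_5$ in cyclic order, and the
shaded triangle carries an alternating pattern.}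
\label{fig:regions}
\end{figure}

Suppose that $z_j$ points have pattern $\tau_j$. The pairs among these points
have total weight $\frac13Q(z)$, where
\[
Q(z)=\sum_{j\in\mathbb Z_6}z_jz_{j+2}+2\,(z_0z_3+z_1z_4+z_2z_5).
\]

\begin{lemma}\label{lem:form}
For real $z_0,\dots,z_5$ and $i=1,2,3$ let $N_i=z_i+z_{i+3}$, and let
$N=N_1+N_2+N_3$. Then $Q(z)\le\frac14\bigl(N^2+N_1^2+N_2^2+N_3^2\bigr)$.
\end{lemma}

\begin{proof}
Each pair $\{i,i+3\}$ has one even and one odd index. Let $a_i$ and $b_i$ be the
corresponding variables, so that $a_i=\frac{N_i}2+\delta_i$ and
$b_i=\frac{N_i}2-\delta_i$ with $\delta_i=\frac{a_i-b_i}2$. Indices at distance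
$2$ are the pairs of equal parity, so
\begin{align*}
Q&=\sum_{i<j}(a_ia_j+b_ib_j)+2\sum_ia_ib_i
=\sum_{i<j}\Bigl(\frac{N_iN_j}2+2\delta_i\delta_j\Bigr)
+\sum_i\Bigl(\frac{N_i^2}2-2\delta_i^2\Bigr)\\
&=\frac14\Bigl(N^2+\sum_iN_i^2\Bigr)-\sum_{i<j}(\delta_i-\delta_j)^2,
\end{align*}
where we used $2\sum_{i<j}N_iN_j=N^2-\sum_iN_i^2$.
\end{proof}

If all points have nonalternating patterns and $N_1=N_2=N_3=n/3$, the total
weight is at most $\frac13\cdot\frac14(n^2+\frac{n^2}3)=\frac{n^2}9$. Equality
holds whenever $\delta_1=\delta_2=\delta_3$, which covers six classes of size
$n/6$ as well as three classes $\tau_0,\tau_2,\tau_4$ of size $n/3$. Both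
conditions on the lines are needed. Without balance, $z_0=z_3=n/2$ has total
weight $\frac23\cdot\frac{n^2}4=\frac{n^2}6$. With balance but an occupied
central triangle, put $n/4$ points in each of $\tau_1,\tau_3,\tau_5$ and
${+}{-}{+}$: these patterns are pairwise at distance $2$, and the total weight is
$6\cdot\frac13\cdot\frac{n^2}{16}=\frac{n^2}8$.

\section{Three balanced lines}\label{sec:degree}

Point counts jump as the lines move, and $n/3$ need not be an integer, so we
look for balanced lines with respect to a measure without mass on lines. In
Section~\ref{sec:count} this measure will be $V$ spread over small discs. For a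
measure $\mu$, angles $\theta_1,\theta_2,\theta_3$ and a pattern $\sigma$, let
$\mu(\sigma)$ be the mass of the set of points with pattern $\sigma$.

\begin{proposition}\label{prop:lines}
Let $\mu$ be a Borel measure on the plane of total mass $n>0$ that gives mass $0$
to every line, and let $r$ be continuous with $r(\theta+\pi)=-r(\theta)$. Then
there are $\theta_1\le\theta_2\le\theta_3\le\theta_1+\pi$ such that both
alternating patterns have mass $0$ and $\mu(\tau_i)+\mu(\tau_{i+3})=n/3$ for
$i=1,2,3$.
\end{proposition}

When all lines $\ell_\theta$ pass through one point, this is easy. Three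
concurrent lines leave no central triangle. Fix any $\theta_1$ and turn the line
through a half turn: the mass of the double sector swept out grows continuously
from $0$ to $n$, and we stop at $n/3$ and at $2n/3$. The angle $\theta_1$ stays
free. In general there are three angles and three equations, two for balance and
one for the central triangle, and the free angle has to pay for the third.

\subsection*{Parameters and symmetry}
We describe the angles by their mean and their gaps. Let
$\Delta=\{g\in\mathbb R^3:g_i\ge0,\ g_1+g_2+g_3=\pi\}$. For $m\in\mathbb R$ and
$g\in\Delta$ put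
\[
\theta_1=m-\tfrac{2g_1+g_2}3,\quad\theta_2=\theta_1+g_1,\quad
\theta_3=\theta_2+g_2,\quad\theta_4=\theta_3+g_3=\theta_1+\pi .
\]
Then $m$ is the mean of $\theta_1,\theta_2,\theta_3$. Write $f_i=f_{\theta_i}$
and let $s_i$ be the sign of $f_i$, so $s_4=-s_1$. The sequence
$s_1,s_2,s_3,s_4$ has an odd number of sign changes. It has three for the
alternating patterns, and for $\tau_i$ and $\tau_{i+3}$ it has one, at
\emph{place} $i$, between $s_i$ and $s_{i+1}$. Put
\[
p_i=\mu(\tau_i)+\mu(\tau_{i+3})\quad(i=1,2,3),\qquad
c=\mu({+}{-}{+})-\mu({-}{+}{-}).
\]
These are continuous functions of $(m,g)$. Indeed, if $(m',g')\to(m,g)$, then at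
each point off the three limit lines the signs $s_i$ are eventually those of the
limit; the lines have mass $0$, and dominated convergence applies. The next
lemma shows that the single equation $c=0$ removes both alternating patterns.

\begin{lemma}\label{lem:alt}
For each $(m,g)$, at most one alternating pattern has positive mass; so $c=0$
implies that both have mass $0$ and $p_1+p_2+p_3=n$. If $g_i=0$, then $c=0$ and
$p_i=0$.
\end{lemma}

\begin{proof}
If $g_i=0$, then $f_i=f_{i+1}$, so no point has a sign change at place $i$. This
excludes $\tau_i$, $\tau_{i+3}$ and both alternating patterns. Let all $g_i$ be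
positive. Then
$\sin(g_1+g_2)\,u_{\theta_2}=\sin(g_2)\,u_{\theta_1}+\sin(g_1)\,u_{\theta_3}$:
after a rotation the angles are $-g_1,0,g_2$, and the two coordinates of the
right side are $\sin g_2\cos g_1+\sin g_1\cos g_2$ and
$-\sin g_2\sin g_1+\sin g_1\sin g_2=0$. Hence
$\sin(g_2)f_1-\sin(g_1+g_2)f_2+\sin(g_1)f_3$ is a constant function. The three
sines are positive, since $g_1$, $g_2$ and $g_1+g_2=\pi-g_3$ lie in $(0,\pi)$. A
point with pattern ${+}{-}{+}$ makes the constant positive and a point with
pattern ${-}{+}{-}$ makes it negative, so not both occur.
\end{proof}

The three lines can be relabeled by starting from $\theta_2$. This leaves the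
picture unchanged but reverses the sign of $c$. Let
$R(z_1,z_2,z_3)=(z_2,z_3,z_1)$ and $p=(p_1,p_2,p_3)$.

\begin{lemma}\label{lem:sym}
$p(m+\frac\pi3,Rg)=R\,p(m,g)$ and $c(m+\frac\pi3,Rg)=-c(m,g)$.
\end{lemma}

\begin{proof}
The first angle for $(m+\frac\pi3,Rg)$ is
$\theta_1+\frac{2g_1+g_2}3+\frac{g_1+g_2+g_3}3-\frac{2g_2+g_3}3
=\theta_1+g_1=\theta_2$, and the next ones are $\theta_3$, $\theta_1+\pi$,
$\theta_2+\pi$. So the new sign sequence is $s_2,s_3,-s_1,-s_2$, and its places
$1,2,3$ carry a change exactly when the old places $2,3,1$ do. This gives the
first identity. The new pattern $(s_2,s_3,-s_1)$ is ${+}{-}{+}$ exactly when the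
old one is ${-}{+}{-}$, and it is ${-}{+}{-}$ exactly when the old one is
${+}{-}{+}$.
\end{proof}

Let $\mathbf 1=(1,1,1)$ and $E=\{z\in\mathbb R^3:z_1+z_2+z_3=0\}$, and measure
the imbalance by
\[
F_m\colon\Delta\to E,\qquad F_m(g)=p-\tfrac13(p_1+p_2+p_3)\mathbf 1 .
\]
By Lemma~\ref{lem:alt} we need $(m,g)$ with $F_m(g)=0$ and $c(m,g)=0$. By
Lemma~\ref{lem:sym}, $F_{\pi/3}(Rg)=RF_0(g)$. If each $F_m$ had a unique zero
$g(m)$, depending continuously on $m$, then $g(\frac\pi3)=Rg(0)$, the function
$c(m,g(m))$ would take opposite values at $0$ and $\frac\pi3$, and the
intermediate value theorem would finish the proof. We do not know that the zeros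
of $F_m$ behave this well. The remedy is to count them algebraically, those with
$c>0$ and those with $c<0$ separately.

\subsection*{The Brouwer degree}
For a bounded open set $U\subseteq E$ and a continuous map
$f\colon\overline U\to E$ with no zero on $\partial U$, the degree at $0$ is an
integer $\deg(f,U)$. If $f$ is continuously differentiable with invertible
derivative at its zeros, it is the sum of the signs of $\det Df(x)$ over the
zeros $x$; in general it is the degree of any such map uniformly close enough to
$f$. We use four standard properties.
\begin{enumerate}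
\item[(D1)] If $0\in U$, the identity map has degree $1$.
\item[(D2)] If $f_t(x)$ is continuous in $(t,x)\in J\times\overline U$, with $J$
an interval, and no $f_t$ has a zero on $\partial U$, then $\deg(f_t,U)$ does
not depend on $t$.
\item[(D3)] If $U_1,U_2\subseteq U$ are disjoint open sets and all zeros of $f$
in $\overline U$ lie in $U_1\cup U_2$, then
$\deg(f,U)=\deg(f,U_1)+\deg(f,U_2)$. Here $\deg(f,\emptyset)=0$.
\item[(D4)] If $L\colon E\to E$ is a linear isomorphism, then
$\deg(LfL^{-1},LU)=\deg(f,U)$, because conjugation preserves determinants.
\end{enumerate}
We identify the plane of $\Delta$ with $E$ by the translation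
$G(g)=g-\frac\pi3\mathbf 1$, which commutes with $R$. In this identification $G$
is the identity map. Let $\Delta^\circ$ be the interior of $\Delta$ in its plane.

\begin{proof}[Proof of Proposition~\ref{prop:lines}]
Suppose that $F_m(g)\ne0$ whenever $c(m,g)=0$.

\emph{Step 1: $\deg(F_m,\Delta^\circ)=1$ for every $m$.} Let $g\in\partial\Delta$,
say $g_i=0$. By Lemma~\ref{lem:alt}, $p_i=0$ and $p_1+p_2+p_3=n$, so the $i$th
coordinate of $F_m(g)$ is $-\frac n3$. That of $G(g)$ is $-\frac\pi3$. Hence
$(1-t)F_m+tG$ has no zero on $\partial\Delta$ for $0\le t\le1$, and (D2) and (D1)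
give the claim.

\emph{Step 2: splitting by the sign of $c$.} Let
$U_m^\pm=\{g\in\Delta:\pm c(m,g)>0\}$. Since $c=0$ on $\partial\Delta$, these are
open subsets of $\Delta^\circ$, and $c(m,\cdot)=0$ on their boundaries. By
assumption $F_m$ has no zero there, and all its zeros lie in $U_m^+\cup U_m^-$.
So $d^\pm(m)=\deg(F_m,U_m^\pm)$ are defined, and $d^+(m)+d^-(m)=1$ by (D3).

\emph{Step 3: $d^+$ is constant.} The domain $U_m^+$ moves with $m$, so we pass
to a fixed one. Let $Z_m=\{g\in\Delta:F_m(g)=0,\ c(m,g)\ge0\}$. This set is
compact, and by assumption it is the set of zeros of $F_m$ in $U_m^+$. Fix $m_0$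
and choose an open set $O$ with
$Z_{m_0}\subseteq O\subseteq\overline O\subseteq U_{m_0}^+$. For $m$ in a small
interval $J$ around $m_0$, two things hold. First, $\overline O\subseteq U_m^+$,
because $c(m_0,\cdot)$ has a positive lower bound on the compact set
$\overline O$ and $c$ is uniformly continuous on compact sets. Second,
$Z_m\subseteq O$: otherwise there are $m_k\to m_0$ and
$g_k\in Z_{m_k}\setminus O$, and a limit point of the $g_k$ lies in
$Z_{m_0}\setminus O=\emptyset$. So for $m\in J$ all zeros of $F_m$ in
$\overline{U_m^+}$ lie in $O$, and in particular none lies on $\partial O$. By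
(D3) and (D2), $d^+(m)=\deg(F_m,O)=\deg(F_{m_0},O)=d^+(m_0)$. Thus $d^+$ is
locally constant, hence constant.

\emph{Step 4: parity.} By Lemma~\ref{lem:sym}, $F_{\pi/3}=RF_0R^{-1}$ and
$U^-_{\pi/3}=R\,U^+_0$, so $d^-(\frac\pi3)=d^+(0)$ by (D4). With Steps 2 and 3,
$1=d^+(\frac\pi3)+d^-(\frac\pi3)=2d^+(0)$, which is impossible for an integer.
\end{proof}

\section{Proof of Theorem~\ref{thm:upper}}\label{sec:count}

\subsection*{From the measure back to the points}
The \emph{width} of a triple $T\subseteq V$ is the minimum over $\theta$ of
$\max_{v\in T}\langle v,u_\theta\rangle-\min_{v\in T}\langle v,u_\theta\rangle$.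
The minimum is attained, and it is positive because $T$ is not collinear. Choose
$\varepsilon>0$ with $2\varepsilon$ smaller than the width of every triple, and
let $D_v$ be the closed disc of radius $\varepsilon$ about $v$. No line meets
three of these discs: if $\{x:\langle x,u_\theta\rangle=t\}$ met $D_v$ for all
$v\in T$, the numbers $\langle v,u_\theta\rangle$ would lie in
$[t-\varepsilon,t+\varepsilon]$. Let $\mu$ be the sum over $v\in V$ of the
uniform probability measures on the discs $D_v$. It has total mass $n$ and
vanishes on lines.

Apply Proposition~\ref{prop:lines} to $\mu$ and the function $r$ of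
Lemma~\ref{lem:family}, and let $\ell_i=\ell_{\theta_i}$. These lines meet all
hulls. Let $S$ be the set of $v\in V$ whose disc meets
$\ell_1\cup\ell_2\cup\ell_3$, and let $h=|S|$. Each line meets at most two
discs, so $h\le6$; here general position keeps the exceptional set small. If
$v\notin S$, then all points of $D_v$ have the pattern of $v$, so this pattern
has mass at least $1$ and is not alternating. Let $n_j$ be the number of
$v\in V\setminus S$ with pattern $\tau_j$. Each contributes mass $1$, so
$n_j\le\mu(\tau_j)$. With $N_i=n_i+n_{i+3}$ we get
\begin{equation}\label{eq:balance}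
0\le N_i\le\tfrac n3\quad(i=1,2,3),\qquad N=N_1+N_2+N_3=n-h .
\end{equation}
Let $Y=\frac13Q(n_0,\dots,n_5)$ be the total weight of the edges within
$V\setminus S$. Let $T_0$ and $E_0$ be the numbers of members of $\mathcal W$
that avoid $S$ and have at least three, respectively exactly two, vertices, and
let $T_1$ and $E_1$ be the same numbers for members that contain a point of $S$.
By Lemma~\ref{lem:book}(i),(ii), by Lemma~\ref{lem:clique} and by
edge-disjointness,
\begin{equation}\label{eq:count}
|\mathcal W|\le1+T_0+E_0+T_1+E_1,\qquad E_0+E_1\le n,\qquad
T_0+\tfrac23E_0\le Y .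
\end{equation}

\subsection*{The first bound}
By Lemma~\ref{lem:form} and \eqref{eq:balance},
$T_0\le Y\le\frac1{12}(n^2+3\cdot\frac{n^2}9)=\frac{n^2}9$. By
Lemma~\ref{lem:book}(iii), $T_1\le h\cdot\frac{n-1}2\le3(n-1)$. Therefore
\[
|\mathcal W|\le1+\frac{n^2}9+3(n-1)+n=\frac{n^2}9+4n-2 .
\]

\subsection*{The second bound}
Three savings are available: only $n-h$ points carry weight, single edges
avoiding $S$ consume weight, and single edges at $S$ consume edges at $S$. Let
$n\ge2$. Write $N_i=\frac n3-h_i$. By \eqref{eq:balance}, $h_i\ge0$ and
$h_1+h_2+h_3=h$, so $\sum_ih_i^2\le h^2$. Since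
$N_i-\frac N3=-(h_i-\frac h3)$,
\[
\sum_iN_i^2=\frac{N^2}3+\sum_i\Bigl(h_i-\frac h3\Bigr)^2
=\frac{N^2}3+\sum_ih_i^2-\frac{h^2}3\le\frac{N^2}3+\frac{2h^2}3
\le\frac{N^2}3+24 .
\]
Lemma~\ref{lem:form} gives
$Y\le\frac1{12}\bigl(\frac43N^2+24\bigr)=\frac{(n-h)^2}9+2$, and so
$T_0+E_0\le\frac{(n-h)^2}9+2+\frac{E_0}3$ by \eqref{eq:count}. In the notation
of Lemma~\ref{lem:book}(iii), $T_1\le\sum_{v\in S}t_v$ and
$E_1\le\sum_{v\in S}e_v$, so $2T_1+E_1\le h(n-1)$, that is,
$T_1+E_1\le\frac{h(n-1)}2+\frac{E_1}2$. As
$\frac{E_0}3+\frac{E_1}2\le\frac n2$, we obtain
\[
|\mathcal W|\le3+\frac{(n-h)^2}9+\frac{h(n-1)}2+\frac n2 .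
\]
The derivative of the right side in $h$ is
$-\frac{2(n-h)}9+\frac{n-1}2=\frac{5n+4h-9}{18}$, which is positive for $n\ge2$
and $h\ge0$. So the right side is at most its value at $h=6$, namely
\[
3+\Bigl(\frac{n^2}9-\frac{4n}3+4\Bigr)+(3n-3)+\frac n2
=\frac{n^2}9+\frac{13}6n+4 .
\]
This completes the proof of Theorem~\ref{thm:upper}. \qed

\begin{thebibliography}{9}
\bibitem{HLR}
Clemens Huemer, Dolores Lara, and Christian Rubio-Montiel,
\emph{Coloring decompositions of complete geometric graphs},
arXiv:1610.01676 (2016).
\end{thebibliography}
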